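\title{A midpoint locally uniformly rotund norm on $c_0$ whose slices have diameter two}

\begin{abstract}
We construct an equivalent norm on $c_0$, as close to the supremum norm as desired, that is midpoint locally uniformly rotund and for which every slice of the unit ball, and even every convex combination of slices, has diameter $2$. This answers a question of Abrahamsen, H\'ajek, Nygaard, Talponen and Troyanski. We also show that no equivalent norm on $c_0$ has the diametral version of the slice property, and that every separable Banach space containing a copy of $c_0$ has an equivalent midpoint locally uniformly rotund norm for which every nonempty relatively weakly open subset of the unit ball has diameter $2$.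
\end{abstract}

\section{Introduction}\label{sec:intro}

All Banach spaces are real. For a Banach space $X$ we write $B_X$ for the closed unit ball, $S_X$ for the unit sphere and $S_{X^*}$ for the unit sphere of the dual. The space $c_0$ consists of the real sequences $x=(x(l))_{l\ge1}$ that converge to $0$; its supremum norm is $\|\cdot\|_\infty$ and its unit vector basis is $(e_l)$.

A point $x\in S_X$ is a \emph{strongly extreme point} of $B_X$ if $\|v_k\|\to0$ for every sequence $(v_k)$ in $X$ with $\|x\pm v_k\|\to1$ (for both signs). The norm is \emph{midpoint locally uniformly rotund} (MLUR) if every $x\in S_X$ is a strongly extreme point of $B_X$. Constant sequences show that an MLUR norm is \emph{rotund}: every point of $S_X$ is an extreme point of $B_X$. The name comes from the following consequence. If $y_k,w_k\in B_X$ and the midpoints $m_k=\frac12(y_k+w_k)$ converge \emph{in norm} to a strongly extreme point $x$, then the chords $[y_k,w_k]$ shrink: the vectors $v_k=\frac12(y_k-w_k)$ satisfy $\|x\pm v_k\|\le1+\|x-m_k\|$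 and $\|x+v_k\|+\|x-v_k\|\ge2$, so $\|x\pm v_k\|\to1$.

For $x^*\in S_{X^*}$ and $\varepsilon>0$, the set $S(x^*,\varepsilon)=\{x\in B_X: x^*(x)>1-\varepsilon\}$ is a \emph{slice} of $B_X$. The space $X$ has
\begin{itemize}
\item the \emph{local diameter $2$ property} (LD2P) if every slice of $B_X$ has diameter $2$;
\item the \emph{diameter $2$ property} (D2P) if every nonempty relatively weakly open subset of $B_X$ has diameter $2$;
\item the \emph{strong diameter $2$ property} (SD2P) if every convex combination $\sum_{q=1}^p\mu_qS_q$ of slices $S_1,\dots,S_p$ of $B_X$ has diameter $2$.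
\end{itemize}
A slice is nonempty and relatively weakly open, so both the D2P and the SD2P imply the LD2P.

MLUR asks that the sphere be curved at every point, and the LD2P asks that arbitrarily thin caps of the ball be as wide as the ball itself. Three simple cases show how these demands compete.

\emph{Finite dimension.} A rotund norm on a finite-dimensional space fails the LD2P. If $y_k,w_k\in S(x^*,\frac1k)$ converge along a subsequence to $y$ and $w$, then $x^*(y)=x^*(w)=1$, so $\frac12(y+w)$ has norm one and is an extreme point, and $y=w$. Hence the diameters of the slices $S(x^*,\frac1k)$ tend to $0$.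

\emph{LUR norms.} A norm is \emph{locally uniformly rotund} (LUR) if, for $x\in S_X$, the conditions $\|y_k\|\to1$ and $\|x+y_k\|\to2$ imply $y_k\to x$. An LUR norm is MLUR: if $\|x\pm v_k\|\to1$, then $y_k=x+v_k$ satisfies $1+\|y_k\|\ge\|x+y_k\|=\|3x-(x-v_k)\|\ge3-\|x-v_k\|$, so $\|x+y_k\|\to2$ and $v_k\to0$. An LUR norm fails the LD2P: if $x\in S_X$, $x^*\in S_{X^*}$, $x^*(x)=1$ and $y_k\in S(x^*,\frac1k)$, then $\|y_k\|\to1$ and $\|x+y_k\|>2-\frac1k$, so $y_k\to x$.

\emph{The supremum norm on $c_0$.} For $x$ in the unit ball, the points $x\pm(1-|x(n)|)e_n$ lie in the ball, converge weakly to $x$, and their distance tends to $2$. So the supremum norm has the D2P, and its unit ball has no extreme point at all.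

The following question is posed in \cite{AHNTT}.

\medskip
\noindent\emph{Is there a norm on $c_0$, equivalent to the supremum norm, that is MLUR and has the LD2P?}
\medskip

The long chords of the supremum norm are centered at $x$, and these are exactly the chords that MLUR forbids; this suggests the answer no. But a slice is a weakly open set. It is enough that the midpoints of the long chords converge to $x$ \emph{weakly}, and MLUR says nothing about chords whose midpoints stay at a fixed distance from $x$. This gap is wide enough, and the answer is yes.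

\begin{theorem}\label{thm:main}
For every $\eta\in(0,\frac18]$ there is a norm $|\cdot|$ on $c_0$ with $\|x\|_\infty\le|x|\le(1+\eta)^{1/2}\|x\|_\infty$ for all $x\in c_0$ that is MLUR and has the LD2P.
\end{theorem}

\begin{theorem}\label{thm:sd2p}
The norm constructed in the proof of Theorem~\ref{thm:main} has the SD2P.
\end{theorem}

A space $X$ has the \emph{diametral LD2P} if for every slice $S$ of $B_X$, every $x\in S$ of norm one and every $\varepsilon>0$ there is $y\in S$ at distance greater than $2-\varepsilon$ from $x$. This strengthening is out of reach on $c_0$, with or without rotundity.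

\begin{proposition}\label{prop:diametral}
No equivalent norm on $c_0$ has the diametral LD2P.
\end{proposition}

\begin{theorem}\label{thm:separable}
Every separable Banach space containing an isomorphic copy of $c_0$ has an equivalent MLUR norm with the D2P; in particular this norm has the LD2P.
\end{theorem}

The proofs of Theorems~\ref{thm:main} and~\ref{thm:sd2p} (Sections~\ref{sec:lemmas}--\ref{sec:chords}) use only elementary facts. Proposition~\ref{prop:diametral} uses Asplund's theorem and \v{S}mulyan's lemma, and Theorem~\ref{thm:separable} uses the theorems of Sobczyk and Kadets; each is recalled where it is needed. From now on $\|\cdot\|$ denotes the supremum norm on $c_0$. Since $c_0^*=\ell_1$, a bounded sequence $(u_n)$ in $c_0$ with $u_n(l)\to0$ for each $l$ is weakly null, and the weak topology does not change under renorming. We use repeatedly that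
\begin{equation}\label{eq:elem}
\max_\pm|a\pm b|=|a|+|b|\quad(a,b\in\mathbb R),\qquad \tfrac12\bigl(\sigma(a+b)+\sigma(a-b)\bigr)\ge\max\{\sigma(a),\sigma(b)\}
\end{equation}
for any seminorm $\sigma$ and vectors $a,b$.

\section{The idea at a single point}\label{sec:idea}

The mechanism is a function of three real variables,
\[
h(a,b,c)=\bigl|a+\tfrac14b\bigr|+\tfrac14|c| .
\]
We have $h(1,0,0)=1$. Moving $c$ to $\pm1$ costs $\frac14$, since $h(1,0,\pm1)=\frac54$. Moving $b$ to $-1$ saves $\frac14$ and pays for this: $h(1,-1,\pm1)=1$. The saving is one-sided, since $h(1,1,0)=\frac54$, so no \emph{symmetric} move can use it. Placing infinitely many copies of $(b,c)$ along $c_0$ makes the move $(b,c)=(-1,\pm1)$ weakly small.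

\begin{example}\label{ex:toy}
On $Z=\mathbb R\oplus c_0\oplus c_0$, which is $c_0$ with its coordinates relabeled, put
\[
H(a,b,c)=\sup_n h\bigl(a,b(n),c(n)\bigr),\qquad N(a,b,c)=\max\{H(a,b,c),\|b\|,\|c\|\}.
\]
Letting $n\to\infty$ gives $H(a,b,c)\ge|a|$, so $N$ lies between $\max\{|a|,\|b\|,\|c\|\}$ and $\frac32$ times this quantity. Let $x=(1,0,0)$; then $N(x)=1$.

\emph{The point $x$ is strongly extreme.} For $v=(\alpha,\beta,\gamma)$, the first part of \eqref{eq:elem} gives
\[
\max_\pm H(x\pm v)=1+\sup_n\Bigl(\bigl|\alpha+\tfrac14\beta(n)\bigr|+\tfrac14|\gamma(n)|\Bigr).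
\]
If the last supremum is at most $\delta$, then $\|\gamma\|\le4\delta$, then $|\alpha|\le\delta$ by letting $n\to\infty$, and then $\|\beta\|\le8\delta$.

\emph{Every slice containing $x$ has diameter $2$.} The points $x_n^\pm=(1,-e_n,\pm e_n)$ have $N(x_n^\pm)=1$, they converge weakly to $x$, and $N(x_n^+-x_n^-)=2$. The midpoints $(1,-e_n,0)$ stay at distance $1$ from $x$.
\end{example}

The norm $N$ is not rotund, because $N\bigl((0,0,e_1)\pm(0,0,e_2)\bigr)=1=N(0,0,e_1)$. To obtain the behavior of Example~\ref{ex:toy} at every point of the sphere, every coordinate must be able to play the part of $a$, including those that play $b$ or $c$ for other coordinates. So we shall cut $\mathbb N$ into blocks; the $n$-th block contains one \emph{free} coordinate, which plays $c(n)$, and for each $i\le n$ one coordinate that plays $b(n)$ for $a=x(i)$ and that we call the \emph{payer} for $i$.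

\section{Two lemmas}\label{sec:lemmas}

The norm will be assembled from countably many seminorms, each of which watches some of the coordinates. We combine them in an $\ell_2$-sum, because such a sum cannot stay almost constant under a symmetric perturbation unless every summand does.

\begin{lemma}\label{lem:l2}
Let $(\sigma_\lambda)$ be a countable family of seminorms on a vector space $V$ such that $N(x)=\bigl(\sum_\lambda\sigma_\lambda(x)^2\bigr)^{1/2}$ is finite for all $x\in V$.
\begin{enumerate}
\item[(a)] $N$ is a seminorm. If $\delta_\lambda\ge0$ and $\sigma_\lambda(x')\le\sigma_\lambda(x)+\delta_\lambda$ for all $\lambda$, then $N(x')\le N(x)+\bigl(\sum_\lambda\delta_\lambda^2\bigr)^{1/2}$.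
\item[(b)] If $\limsup_kN(x\pm v_k)\le N(x)$ for both signs, then $\sigma_\lambda(x\pm v_k)\to\sigma_\lambda(x)$ for every $\lambda$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is the triangle inequality in $\ell_2$. For (b), let $\alpha_\lambda=\sigma_\lambda(x+v_k)$ and $\beta_\lambda=\sigma_\lambda(x-v_k)$. Since $\frac12(\alpha^2+\beta^2)=\bigl(\frac{\alpha+\beta}2\bigr)^2+\bigl(\frac{\alpha-\beta}2\bigr)^2$,
\[
\tfrac12\bigl(N(x+v_k)^2+N(x-v_k)^2\bigr)-N(x)^2=\sum_\lambda\Bigl[\Bigl(\frac{\alpha_\lambda+\beta_\lambda}2\Bigr)^2-\sigma_\lambda(x)^2\Bigr]+\sum_\lambda\Bigl(\frac{\alpha_\lambda-\beta_\lambda}2\Bigr)^2 .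
\]
Every term on the right is nonnegative by \eqref{eq:elem}, and the upper limit of the left side is at most $0$. So every term tends to $0$, that is, $\alpha_\lambda+\beta_\lambda\to2\sigma_\lambda(x)$ and $\alpha_\lambda-\beta_\lambda\to0$.
\end{proof}

The second lemma turns chords as in Example~\ref{ex:toy} into the D2P. The tolerance $\tau$ is needed only in Section~\ref{sec:separable}.

\begin{lemma}\label{lem:criterion}
Let $(X,|\cdot|)$ be an infinite-dimensional Banach space.
\begin{enumerate}
\item[(a)] Every nonempty relatively weakly open subset of $B_X$ contains a point of $S_X$.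
\item[(b)] Suppose that for every $x\in S_X$ and every $\tau\in(0,1)$ there are weakly null sequences $(u_n^+)$ and $(u_n^-)$ with $|u_n^+-u_n^-|\ge2$ for all $n$ and $\limsup_n|x+u_n^\pm|\le1+\tau$ for both signs. Then $X$ has the D2P.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $U\subset B_X$ be nonempty and relatively weakly open. For each $x\in U$ there are $f_1,\dots,f_p\in B_{X^*}$ and $\delta\in(0,1)$ with
\begin{equation}\label{eq:nbhd}
\{w\in B_X:\ |f_q(w-x)|<\delta\ \text{ for }q=1,\dots,p\}\subset U .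
\end{equation}

(a) Take any $x\in U$. The common kernel of $f_1,\dots,f_p$ has finite codimension, so it contains a vector $v\ne0$. The continuous function $t\mapsto|x+tv|$ is at most $1$ at $t=0$ and tends to infinity, so $|x+tv|=1$ for some $t\ge0$, and $x+tv\in U$ by \eqref{eq:nbhd}.

(b) Take $x\in U\cap S_X$ with $f_q$, $\delta$ as in \eqref{eq:nbhd}, let $0<\tau<\delta$, and let $u_n^\pm$ be as in the hypothesis. Put $\lambda_n=\max\{1,|x+u_n^+|,|x+u_n^-|\}$, so that $\limsup_n\lambda_n\le1+\tau$. The points $w_n^\pm=(x+u_n^\pm)/\lambda_n$ lie in $B_X$, and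
\[
|f_q(w_n^\pm-x)|\le\Bigl(1-\frac1{\lambda_n}\Bigr)+|f_q(u_n^\pm)|\le(\lambda_n-1)+|f_q(u_n^\pm)|<\delta
\]
for large $n$. So $w_n^\pm\in U$ for large $n$, and $|w_n^+-w_n^-|\ge2/\lambda_n$. Hence $\operatorname{diam}U\ge2/(1+\tau)$ for all small $\tau$.
\end{proof}

\section{The norm on $c_0$}\label{sec:norm}

Partition $\mathbb N$ into consecutive intervals $B_1,B_2,\dots$ with $|B_n|=n+1$, and write
\[
B_n=\{\langle n,0\rangle<\langle n,1\rangle<\dots<\langle n,n\rangle\},\qquad x(n,i)=x(\langle n,i\rangle),\qquad e_{n,i}=e_{\langle n,i\rangle}.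
\]
Thus $B_1=\{1,2\}$, $B_2=\{3,4,5\}$, and $\min B_n\ge n$. The coordinate $\langle n,0\rangle$ is the free coordinate of the block and $\langle n,i\rangle$ is the payer for $i$. For $x\in c_0$ let
\[
\kappa_n(x)=\max_{l\in B_n}|x(l)|,\qquad K_m(x)=\sup_{n\ge m}\kappa_n(x);
\]
both tend to $0$. For $1\le i\le j\le m$ and $n\ge j$ define the seminorms
\begin{align*}
h_{j,n}(x)&=\sum_{i=1}^j\bigl|x(i)+\tfrac14x(n,i)\bigr|+\tfrac14|x(n,0)|, & P_{j,m}(x)&=\sup_{n\ge m}h_{j,n}(x),\\
s_{i,m}(x)&=\sup_{n\ge m}\bigl|x(i)+\tfrac14x(n,i)\bigr|, & t_{j,m}(x)&=\sup_{n\ge m,\ j<i'\le n}|x(n,i')|,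
\end{align*}
and
\[
r_j(x)^2=\sum_{m\ge j}2^{-m}\Bigl(P_{j,m}(x)^2+\sum_{i=1}^js_{i,m}(x)^2+t_{j,m}(x)^2\Bigr)+\sum_{l\ge1}2^{-l}x(l)^2 .
\]
Since $P_{j,m}\le(\frac54j+\frac14)\|\cdot\|\le\frac32j\|\cdot\|$, $s_{i,m}\le\frac54\|\cdot\|$, $t_{j,m}\le\|\cdot\|$ and $\sum_{m\ge1}2^{-m}=1$,
\[
r_j(x)^2\le\bigl(\tfrac94j^2+\tfrac{25}{16}j+2\bigr)\|x\|^2\le\tfrac{93}{16}j^2\|x\|^2\le6j^2\|x\|^2 .
\]
Fix $\eta\in(0,\frac18]$, let $\eta_j=2^{-j}\eta\le\frac1{16}$ and $\varepsilon_j=\eta_j/(6j^2)$, and define
\[
|x|_j=\bigl(x(j)^2+\varepsilon_jr_j(x)^2\bigr)^{1/2},\qquad|x|=\sup_{j\ge1}|x|_j .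
\]
Each $|\cdot|_j$ is an $\ell_2$-sum of seminorms as in Lemma~\ref{lem:l2}, and
\begin{equation}\label{eq:basic}
x(j)^2\le|x|_j^2\le x(j)^2+\eta_j\|x\|^2 .
\end{equation}
Therefore $|\cdot|$ is a norm with $\|x\|\le|x|\le(1+\eta)^{1/2}\|x\|$. The right side of \eqref{eq:basic} tends to $0$ as $j\to\infty$, so \emph{for $x\ne0$ the supremum defining $|x|$ is attained at some $j$}.

The seminorms $P_{j,m}$, $s_{i,m}$, $t_{j,m}$ have simple limiting values, which they approach from above:
\begin{equation}\label{eq:limits}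
\begin{gathered}
0\le P_{j,m}(x)-\sum_{i=1}^j|x(i)|\le\tfrac{j+1}4K_m(x),\\
0\le s_{i,m}(x)-|x(i)|\le\tfrac14K_m(x),\qquad 0\le t_{j,m}(x)\le K_m(x).
\end{gathered}
\end{equation}
Indeed, $h_{j,n}(x)$ differs from $\sum_{i\le j}|x(i)|$ by at most $\frac{j+1}4\kappa_n(x)$ and $|x(i)+\frac14x(n,i)|$ differs from $|x(i)|$ by at most $\frac14\kappa_n(x)$. This gives the upper bounds, and letting $n\to\infty$ gives the lower bounds.

Each ingredient has a task. If $|x|=|x|_j$, then MLUR at $x$ must be read off from $|\cdot|_j$ alone, so $r_j$ has to see a symmetric perturbation wherever it sits.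
\begin{itemize}
\item The sum $\sum_l2^{-l}x(l)^2$ sees each fixed coordinate. What it misses is mass that escapes to distant blocks. For these the suprema over $n$ are used, since a supremum gives distant blocks the same weight as near ones.
\item In a distant block, $P_{j,m}$ sees the free coordinate, $s_{i,m}$ sees the payer for $i\le j$, and $t_{j,m}$ sees all remaining payers at once. The remaining payers need a single seminorm: with one summable weight for each $i'>j$, mass at $\langle n,i'\rangle$ with $i'\to\infty$ would go unnoticed.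
\item The $s_{i,m}$ are needed because two payers can cancel in $h_{j,n}$. For $x=e_1+e_2$, $n\ge2$ and $v=e_{n,1}-e_{n,2}$ we have $h_{2,n}(x\pm v)=\frac54+\frac34=h_{2,n}(x)$.
\item All $m$ are needed because an early block can inflate a supremum and hide later ones. As $e_1=e_{1,0}$, we have $P_{1,1}(e_1)=\frac54=P_{1,1}(e_1\pm e_{n,0})$ for $n\ge2$, whereas $P_{1,2}(e_1)=1$ and $P_{1,2}(e_1\pm e_{n,0})=\frac54$. By \eqref{eq:limits} the inflation vanishes as $m\to\infty$.
\end{itemize}
For the long chords, on the other hand, one perturbation must keep \emph{all} the norms $|\cdot|_j$ below about $1$. This is why $h_{j,n}$ accepts payment from any $i\le j$, and why the outer operation is a supremum.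

\section{Midpoint local uniform rotundity}\label{sec:mlur}

\begin{proposition}\label{prop:mlur}
The norm $|\cdot|$ is MLUR.
\end{proposition}

\begin{proof}
Let $|x|=1$ and $|x\pm v_k|\to1$. Suppose that $\|v_k\|\not\to0$; passing to a subsequence, $\|v_k\|\ge\rho>0$ for all $k$. Fix $j$ with $|x|_j=1$. Then $\limsup_k|x\pm v_k|_j\le\lim_k|x\pm v_k|=|x|_j$, and Lemma~\ref{lem:l2}(b) gives, for $1\le i\le j\le m$,
\begin{equation}\label{eq:conv}
P_{j,m}(x\pm v_k)\to P_{j,m}(x),\qquad s_{i,m}(x\pm v_k)\to s_{i,m}(x),\qquad t_{j,m}(x\pm v_k)\to t_{j,m}(x),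
\end{equation}
and also $|x(l)\pm v_k(l)|\to|x(l)|$ for each $l$. The first part of \eqref{eq:elem} turns the latter into $v_k(l)\to0$ for each $l$.

Choose $l_k=\langle n_k,i_k\rangle$ with $|v_k(l_k)|=\|v_k\|\ge\rho$. Since $v_k\to0$ coordinatewise, $l_k\to\infty$, and so $n_k\to\infty$ and $\kappa_{n_k}(x)\to0$. Passing to a subsequence, either $i_k$ is a constant in $\{0,1,\dots,j\}$, or $i_k>j$ for all $k$. Fix $m\ge j$ and consider only $k$ with $n_k\ge m$.

\emph{Case (a): $i_k=i\in\{1,\dots,j\}$.} Let $f_k(w)=w(i)+\frac14w(n_k,i)$, so that $s_{i,m}\ge|f_k|$. By \eqref{eq:elem},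
\[
\max_\pm s_{i,m}(x\pm v_k)\ge|f_k(x)|+|f_k(v_k)|\ge\bigl(|x(i)|-\tfrac14\kappa_{n_k}(x)\bigr)+\bigl(\tfrac\rho4-|v_k(i)|\bigr).
\]
Letting $k\to\infty$ and using \eqref{eq:conv}, we get $s_{i,m}(x)\ge|x(i)|+\frac\rho4$.

\emph{Case (b): $i_k=0$.} Apply the second part of \eqref{eq:elem} to each summand of $h_{j,n_k}$, keeping the value at $x$ in the first $j$ summands and the value at $v_k$ in the last one:
\[
\tfrac12\sum_\pm P_{j,m}(x\pm v_k)\ge\tfrac12\sum_\pm h_{j,n_k}(x\pm v_k)\ge\sum_{i=1}^j\bigl|x(i)+\tfrac14x(n_k,i)\bigr|+\tfrac\rho4 .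
\]
Letting $k\to\infty$, we get $P_{j,m}(x)\ge\sum_{i\le j}|x(i)|+\frac\rho4$.

\emph{Case (c): $i_k>j$.} Here $\frac12\sum_\pm t_{j,m}(x\pm v_k)\ge\frac12\sum_\pm|x(l_k)\pm v_k(l_k)|\ge\rho$, so $t_{j,m}(x)\ge\rho$.

In each case the conclusion holds for every $m\ge j$, and it contradicts \eqref{eq:limits} as soon as $K_m(x)$ is small enough. Hence $\|v_k\|\to0$, and $|v_k|\to0$ by equivalence of the norms.
\end{proof}

\section{Long chords}\label{sec:chords}

Let $|x|=1$. We want to add $\pm e_{n,0}$ to $x$ and pay for it at $\langle n,i\rangle$, where $|x(i)|$ is large. The difficulty is the choice of $i$. The norm $|\cdot|_j$ honors the payment when $i\le j$; when $j<i$ it punishes it, because $t_{j,m}$ jumps to about $1$. This is harmless only if $|x|_j$ is well below $1$. So $i$ should be the \emph{first} large coordinate of $x$.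

By \eqref{eq:basic}, $\|x\|\le1$ and $1\le\frac{17}{16}\|x\|^2$, so $\|x\|>\frac12$. We may therefore define
\begin{equation}\label{eq:u}
i=\min\{l:|x(l)|\ge\tfrac12\},\qquad\omega=\operatorname{sgn}x(i),\qquad u_n^\pm=-\omega e_{n,i}\pm e_{n,0}\quad(n\ge i).
\end{equation}

\begin{lemma}\label{lem:chords}
If $|x|=1$ and $u_n^\pm$ is given by \eqref{eq:u}, then $\limsup_n|x+u_n^\pm|\le1$ for both signs.
\end{lemma}

\begin{proof}
Fix a sign, and write $u_n=u_n^\pm$, $x_n=x+u_n$ and $\kappa_n=\kappa_n(x)\le1$. The vector $x_n$ differs from $x$ only at $\langle n,i\rangle$ and $\langle n,0\rangle$, and $\|x_n\|\le1+\kappa_n\le2$.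

\emph{Reduction to a fixed $j$.} By \eqref{eq:basic}, $|x_n|_j^2\le(1+\kappa_n)^2+4\eta_J$ for all $j\ge J$. Suppose that $\limsup_n|x_n|_j\le1$ for each fixed $j$. Treating the finitely many $j<J$ one at a time, we get $\limsup_n|x_n|^2\le1+4\eta_J$ for every $J$, and $\eta_J\to0$. So fix $j$, and let $n>\max\{i,j\}$. Then $\min B_n>j$, and $x_n$ agrees with $x$ on the coordinates $1,\dots,j$.

\emph{The case $j<i$.} Here $|x_n(j)|=|x(j)|<\frac12$, so \eqref{eq:basic} gives $|x_n|_j^2\le\frac14+4\eta_j\le\frac12$.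

\emph{The case $j\ge i$.} We compare the seminorms in $|\cdot|_j$ at $x_n$ and at $x$. Let $m\ge j$. In each supremum over blocks only the term of block $n$ can change.
\begin{itemize}
\item $t_{j,m}(x_n)=t_{j,m}(x)$, because $t_{j,m}$ involves only positions $i'>j$ in the blocks, and $0,i\le j$.
\item $s_{i',m}(x_n)=s_{i',m}(x)$ for $1\le i'\le j$, $i'\ne i$, because $s_{i',m}$ involves only $x(i')$ and position $i'$ in the blocks.
\item Since $|x(i)|\ge\frac12>\frac14$, we have $|x(i)-\frac\omega4|=|x(i)|-\frac14$, and therefore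
\begin{equation}\label{eq:saving}
\bigl|x_n(i)+\tfrac14x_n(n,i)\bigr|=\bigl|x(i)-\tfrac\omega4+\tfrac14x(n,i)\bigr|\le|x(i)|-\tfrac14+\tfrac14\kappa_n .
\end{equation}
The right side is at most $|x(i)|\le s_{i,m}(x)$ by \eqref{eq:limits}. Hence $s_{i,m}(x_n)\le s_{i,m}(x)$.
\item In $h_{j,n}(x_n)$ the saving \eqref{eq:saving} cancels the cost of the free coordinate:
\begin{equation}\label{eq:pay}
\begin{aligned}
h_{j,n}(x_n)&\le\sum_{i'\le j,\ i'\ne i}\bigl(|x(i')|+\tfrac14\kappa_n\bigr)+\bigl(|x(i)|-\tfrac14+\tfrac14\kappa_n\bigr)+\tfrac14(1+\kappa_n)\\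
&=\sum_{i'\le j}|x(i')|+\tfrac{j+1}4\kappa_n .
\end{aligned}
\end{equation}
By \eqref{eq:limits}, $P_{j,m}(x_n)\le P_{j,m}(x)+\frac{j+1}4\kappa_n$.
\end{itemize}
Finally $x_n(j)=x(j)$, and $|x_n(l)|\le|x(l)|+|u_n(l)|$, where $|u_n(l)|\le1$ on $B_n$ and $u_n(l)=0$ elsewhere. Lemma~\ref{lem:l2}(a) gives
\[
|x_n|_j\le|x|_j+\varepsilon_j^{1/2}\Bigl(\bigl(\tfrac{j+1}4\kappa_n\bigr)^2+\sum_{l\in B_n}2^{-l}\Bigr)^{1/2},
\]
and the right side tends to $|x|_j\le1$.
\end{proof}

The bound $\eta\le\frac18$ entered only through $\eta_j\le\frac1{16}$, to get $\|x\|>\frac12$ and to settle the case $j<i$. The decay $\eta_j\to0$ was used for the attainment of the supremum and for the reduction step, where the new coordinates of size about $1$ are measured by norms $|\cdot|_j$ with large $j$.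

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The norm $|\cdot|$ satisfies the stated inequalities by Section~\ref{sec:norm} and is MLUR by Proposition~\ref{prop:mlur}. For $|x|=1$ the sequences $(u_n^\pm)$ are bounded and tend to $0$ coordinatewise, so they are weakly null, and $|u_n^+-u_n^-|=|2e_{n,0}|\ge2$. By Lemmas~\ref{lem:chords} and~\ref{lem:criterion}(b), $(c_0,|\cdot|)$ has the D2P, and hence the LD2P.
\end{proof}

For convex combinations of slices one needs long chords in several slices that point in the same direction. The construction provides them, since the difference $u_n^+-u_n^-=2e_{n,0}$ does not depend on $x$: the free coordinate of a block serves all payers.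

\begin{proof}[Proof of Theorem~\ref{thm:sd2p}]
Let $S_q=S(x_q^*,\delta_q)$, $q=1,\dots,p$, be slices of the unit ball of $(c_0,|\cdot|)$, and let $\mu_q\ge0$ with $\sum_q\mu_q=1$. By Lemma~\ref{lem:criterion}(a) there is $x_q\in S_q$ with $|x_q|=1$. Let $i_q$ and $u_{q,n}^\pm$ be given by \eqref{eq:u} for $x_q$, and let $n\ge\max_qi_q$. By Lemma~\ref{lem:chords}, $\lambda_n=\max\{1,\max_{q,\pm}|x_q+u_{q,n}^\pm|\}\to1$. The points $w_{q,n}^\pm=(x_q+u_{q,n}^\pm)/\lambda_n$ lie in the unit ball, and $x_q^*(w_{q,n}^\pm)\to x_q^*(x_q)>1-\delta_q$, so $w_{q,n}^\pm\in S_q$ for all $q$ when $n$ is large. Then $\sum_q\mu_qw_{q,n}^+$ and $\sum_q\mu_qw_{q,n}^-$ belong to $\sum_q\mu_qS_q$ and differ by $2e_{n,0}/\lambda_n$, whose norm is at least $2/\lambda_n\to2$. A convex combination of slices lies in the unit ball, so its diameter is exactly $2$.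
\end{proof}

\section{The diametral property fails}\label{sec:diametral}

Both ends of the chords of Section~\ref{sec:chords} are at distance about $1$ from $x$: by \eqref{eq:basic}, $|u_n^\pm|_j^2\le\frac1{16}$ for $j<n$ and $|u_n^\pm|_j^2\le1+\eta_n$ for $j\ge n$, so $|u_n^\pm|\to1$. Proposition~\ref{prop:diametral} says that no renorming can make long chords start at every point of the sphere. The obstruction is a point of smoothness.

A norm $|\cdot|$ on $X$ is \emph{Fr\'echet differentiable} at $x_0\in S_X$ with derivative $x_0^*\in X^*$ if $|x_0+v|=1+x_0^*(v)+o(|v|)$ as $|v|\to0$. Taking $v=tx_0$ gives $x_0^*(x_0)=1$, and $|x_0+v|\le1+|v|$ gives $|x_0^*|\le1$; so $x_0^*\in S_{X^*}$. We use two facts.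
\begin{itemize}
\item \emph{Asplund's theorem.} If $X^*$ is separable, the norm of $X$ is Fr\'echet differentiable on a dense set; by homogeneity, it is then differentiable at some point of $S_X$.
\item \emph{\v{S}mulyan's lemma.} If the norm is Fr\'echet differentiable at $x_0\in S_X$ with derivative $x_0^*$, and $f_k\in S_{X^*}$ satisfy $f_k(x_0)\to1$, then $|f_k-x_0^*|\to0$. Indeed, given $\varepsilon>0$, choose $t>0$ with $|x_0+tv|+|x_0-tv|-2\le\varepsilon t$ for all $v\in S_X$. Then
\[
t(f_k-x_0^*)(v)=f_k(x_0+tv)+x_0^*(x_0-tv)-f_k(x_0)-1\le\varepsilon t+1-f_k(x_0),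
\]
so $\limsup_k|f_k-x_0^*|\le\varepsilon$.
\end{itemize}

\begin{proof}[Proof of Proposition~\ref{prop:diametral}]
Let $X=(c_0,|\cdot|)$ with an arbitrary equivalent norm. Its dual is isomorphic to $\ell_1$ and so is separable; this is the only property of $c_0$ that we use. Let $x_0\in S_X$ be a point of Fr\'echet differentiability with derivative $x_0^*$. Then $x_0\in S(x_0^*,\frac1k)$ for all $k$. If $X$ had the diametral LD2P, there would be $y_k\in S(x_0^*,\frac1k)$ with $|x_0-y_k|>2-\frac1k$. Choose $f_k\in S_{X^*}$ with $f_k(x_0-y_k)=|x_0-y_k|$. Since $f_k(x_0)\le1$ and $-f_k(y_k)\le1$ and their sum tends to $2$, we have $f_k(x_0)\to1$ and $f_k(y_k)\to-1$. By \v{S}mulyan's lemma, $|f_k(y_k)-x_0^*(y_k)|\le|f_k-x_0^*|\to0$, so $x_0^*(y_k)\to-1$. But $x_0^*(y_k)>1-\frac1k$, a contradiction.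
\end{proof}

\section{Separable spaces containing $c_0$}\label{sec:separable}

Let $X$ be separable and contain a subspace isomorphic to $c_0$. Separability is used three times: in the following two theorems, and in the choice of a dense sequence below.
\begin{itemize}
\item \emph{Sobczyk's theorem.} A subspace of a separable Banach space that is isomorphic to $c_0$ is complemented.
\item \emph{Kadets' theorem.} Every separable Banach space has an equivalent LUR norm.
\end{itemize}
So $X$ is isomorphic to $Y\oplus c_0$ with $Y$ separable, and it suffices to renorm $Y\oplus c_0$. If $Y=\{0\}$, the proof of Theorem~\ref{thm:main} gives an MLUR norm with the D2P. Let $Y\ne\{0\}$, and give $Y$ an LUR norm, also written $\|\cdot\|$. It is MLUR by Section~\ref{sec:intro}; we use this in the form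
\begin{equation}\label{eq:Ymlur}
y,w_k\in Y,\quad\|y\pm w_k\|\to\|y\|\quad\Longrightarrow\quad\|w_k\|\to0,
\end{equation}
which follows by scaling for $y\ne0$ and is trivial for $y=0$.

The obvious sums of the norms of $Y$ and of $(c_0,|\cdot|)$ fail at the points $(y,0)$ with $\|y\|=1$. In the $\ell_\infty$-sum such a point is not extreme. In the $\ell_2$-sum, if $y^*\in S_{Y^*}$ and $y^*(y)=1$, then points $(y_k,x_k)\in S\bigl((y^*,0),\frac1k\bigr)$ satisfy $y_k\to y$ by LUR, and hence $x_k\to0$. So $Y$ must take part in the construction. We treat it as one more coordinate, placed before coordinate $1$, with its own norm $|\cdot|_0$ and its own payer in each block. One point is new. A real number $x(i)$ is shortened by moving in one of two directions, and the sign $\omega$ selects it; a vector $y$ must be moved along $-y/\|y\|$, which is arbitrary. So each block offers one direction from a dense sequence, each direction is offered infinitely often, and the approximation error produces the tolerance $\tau$ of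 Lemma~\ref{lem:criterion}.

\subsection*{The norm}
Let $(a_p)_{p\ge1}$ be dense in $S_Y$, and let $\iota:\mathbb N\to\mathbb N$ take each value infinitely often. Partition $\mathbb N$ into consecutive intervals with $|B_n|=n+2$,
\[
B_n=\{\langle n,0\rangle<\dots<\langle n,n\rangle<\langle n,*\rangle\},
\]
where $\langle n,*\rangle$ is the payer for $Y$; again $\min B_n\ge n$. Define $\kappa_n$, $K_m$, $h_{j,n}$, $s_{i,m}$, $t_{j,m}$ on $c_0$ by the formulas of Section~\ref{sec:norm} for the new blocks, now also for $j=0$, where the sum in $h_{0,n}$ is empty. None of $h_{j,n}$, $s_{i,m}$, $t_{j,m}$ reads position $*$ of a block as a payer. For $z=(y,x)\in Y\oplus c_0$ let $M(z)=\max\{\|y\|,\|x\|\}$, and for $j\ge0$, $m\ge\max\{j,1\}$ put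
\begin{gather*}
g_n(z)=\bigl\|y+\tfrac14x(n,*)\,a_{\iota(n)}\bigr\|,\qquad s_{*,m}(z)=\sup_{n\ge m}g_n(z),\qquad Q_{j,m}(z)=\sup_{n\ge m}\bigl(g_n(z)+h_{j,n}(x)\bigr),\\
\begin{aligned}
R_j(z)^2=\sum_{m\ge\max\{j,1\}}2^{-m}\Bigl(Q_{j,m}(z)^2+s_{*,m}(z)^2+\sum_{i=1}^js_{i,m}(x)^2&+t_{j,m}(x)^2\Bigr)\\
&+\sum_{l\ge1}2^{-l}x(l)^2+\|y\|^2 .
\end{aligned}
\end{gather*}
Since $Q_{j,m}\le(\frac54(j+1)+\frac14)M\le\frac32(j+1)M$ and $s_{*,m},s_{i,m}\le\frac54M$,
\[
R_j^2\le\bigl(\tfrac94(j+1)^2+\tfrac{25}{16}(j+1)+3\bigr)M^2\le\tfrac{109}{16}(j+1)^2M^2\le7(j+1)^2M^2 .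
\]
With $\varepsilon_j=2^{-j-4}/(7(j+1)^2)$ define
\[
|z|_0^2=\|y\|^2+\varepsilon_0R_0(z)^2,\qquad|z|_j^2=x(j)^2+\varepsilon_jR_j(z)^2\quad(j\ge1),\qquad|z|=\sup_{j\ge0}|z|_j .
\]
Then
\begin{equation}\label{eq:basicY}
\varepsilon_jR_j(z)^2\le2^{-j-4}M(z)^2 ,
\end{equation}
so $|\cdot|$ is a norm with $M\le|\cdot|\le(17/16)^{1/2}M$, and $|z|_j\to0$, so the supremum is attained. The bounds \eqref{eq:limits} for $s_{i,m}$ and $t_{j,m}$ persist, and since $g_n(z)$ differs from $\|y\|$ by at most $\frac14\kappa_n(x)$, the same argument gives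
\begin{equation}\label{eq:limitsY}
0\le s_{*,m}(z)-\|y\|\le\tfrac14K_m(x),\qquad0\le Q_{j,m}(z)-\|y\|-\sum_{i=1}^j|x(i)|\le\tfrac{j+2}4K_m(x).
\end{equation}

\subsection*{The norm is MLUR}
Let $z=(y,x)$ with $|z|=1$, let $\zeta_k=(w_k,v_k)$ with $|z\pm\zeta_k|\to1$, and fix $j\ge0$ with $|z|_j=1$. By Lemma~\ref{lem:l2}(b), every seminorm $\sigma$ that occurs in $R_j$ satisfies $\sigma(z\pm\zeta_k)\to\sigma(z)$. The last two terms of $R_j^2$ give $v_k(l)\to0$ for each $l$ by \eqref{eq:elem}, and $w_k\to0$ by \eqref{eq:Ymlur}. Suppose that $\|v_k\|\not\to0$. Pass to a subsequence with $\|v_k\|\ge\rho>0$ and choose $l_k\in B_{n_k}$ with $|v_k(l_k)|=\|v_k\|$; then $n_k\to\infty$. Along a further subsequence the position of $l_k$ in its block is of one of four types. Fix $m\ge\max\{j,1\}$ and consider only $k$ with $n_k\ge m$.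

If the position is a constant $i\in\{1,\dots,j\}$, or lies in $\{j+1,\dots,n_k\}$ for all $k$, we are in case (a) or (c) of the proof of Proposition~\ref{prop:mlur}. These cases involve only $x$, $v_k$ and the seminorms $s_{i,m}$, $t_{j,m}$, and they apply verbatim.

If $l_k=\langle n_k,0\rangle$, add the inequality $\frac12\sum_\pm g_{n_k}(z\pm\zeta_k)\ge g_{n_k}(z)$, which is \eqref{eq:elem}, to the bound for $h_{j,n_k}$ in case (b):
\[
\tfrac12\sum_\pm Q_{j,m}(z\pm\zeta_k)\ge g_{n_k}(z)+\sum_{i=1}^j\bigl|x(i)+\tfrac14x(n_k,i)\bigr|+\tfrac\rho4 .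
\]
In the limit, $Q_{j,m}(z)\ge\|y\|+\sum_{i\le j}|x(i)|+\frac\rho4$ for every $m$, which contradicts \eqref{eq:limitsY}.

If $l_k=\langle n_k,*\rangle$, let $b_k=\frac14v_k(l_k)a_{\iota(n_k)}\in Y$, so that $\|b_k\|\ge\frac\rho4$. For each sign,
\[
s_{*,m}(z\pm\zeta_k)\ge g_{n_k}(z\pm\zeta_k)=\bigl\|y\pm w_k+\tfrac14x(l_k)a_{\iota(n_k)}\pm b_k\bigr\|\ge\|y\pm b_k\|-\|w_k\|-\tfrac14|x(l_k)| .
\]
Hence $\limsup_k\|y\pm b_k\|\le s_{*,m}(z)$ for every $m$, and so $\limsup_k\|y\pm b_k\|\le\|y\|$ by \eqref{eq:limitsY}. As $\|y+b_k\|+\|y-b_k\|\ge2\|y\|$, both norms tend to $\|y\|$, and \eqref{eq:Ymlur} gives $b_k\to0$, a contradiction.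

Thus $M(\zeta_k)\to0$, and $|\cdot|$ is MLUR.

\subsection*{The norm has the D2P}
We verify the hypothesis of Lemma~\ref{lem:criterion}(b). Let $z=(y,x)$ with $|z|=1$, so that $\frac12<M(z)\le1$, and let $\tau\in(0,1)$. In each of the two cases below we choose, for $n$ in an infinite set, vectors $u_n^\pm\in c_0$ supported in $B_n$ with $\|u_n^\pm\|=1$ and $u_n^+-u_n^-=2e_{n,0}$. The sequences $\bigl((0,u_n^\pm)\bigr)$ are then weakly null, and $|(0,2e_{n,0})|\ge2$. Fix a sign, and write $x_n=x+u_n^\pm$, $z_n=(y,x_n)$ and $\kappa_n=\kappa_n(x)\le1$. Then $M(z_n)\le1+\kappa_n\le2$, and \eqref{eq:basicY} gives $|z_n|_j^2\le(1+\kappa_n)^2+2^{-J-2}$ for all $j\ge J\ge1$. As in the reduction step of Lemma~\ref{lem:chords}, it remains to prove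
\begin{equation}\label{eq:goal}
\limsup_n|z_n|_j\le1+\tau\qquad\text{for each fixed }j\ge0 ,
\end{equation}
since then $\limsup_n|z_n|^2\le\max\{(1+\tau)^2,1+2^{-J-2}\}$ for every $J$. For $n>j$, the vector $z_n$ agrees with $z$ in $Y$ and in the coordinates $1,\dots,j$, so the leading term of $|\cdot|_j^2$ is unchanged, and in each supremum over blocks only the term of block $n$ can change. If we show that the seminorms $s_{*,m}$, $s_{i',m}$, $t_{j,m}$ do not increase and that $Q_{j,m}(z_n)\le Q_{j,m}(z)+\theta_n$ for all $m$, then Lemma~\ref{lem:l2}(a) gives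
\begin{equation}\label{eq:final}
|z_n|_j\le|z|_j+\varepsilon_j^{1/2}\Bigl(\theta_n^2+\sum_{l\in B_n}2^{-l}\Bigr)^{1/2}.
\end{equation}

\emph{Case $\|y\|<\frac12$.} Then $\|x\|>\frac12$, and the first large coordinate is in $c_0$. Define $i$, $\omega$, $u_n^\pm$ by \eqref{eq:u}, and let $n>\max\{i,j\}$. If $0\le j<i$, the leading term of $|z_n|_j^2$ is $\|y\|^2$ or $x(j)^2$, which is less than $\frac14$, so $|z_n|_j^2\le\frac14+4\cdot\frac1{16}=\frac12$ by \eqref{eq:basicY}. Let $j\ge i$. Position $*$ is untouched, so $g_n(z_n)=g_n(z)\le\|y\|+\frac14\kappa_n$ and $s_{*,m}(z_n)=s_{*,m}(z)$. The comparisons for $s_{i',m}$ and $t_{j,m}$ and the bound \eqref{eq:pay} in the proof of Lemma~\ref{lem:chords} used only $|x(i)|\ge\frac12$, $\kappa_n\le1$ and $i\le j<n$, so they hold here. Consequently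
\[
g_n(z_n)+h_{j,n}(x_n)\le\|y\|+\sum_{i'\le j}|x(i')|+\tfrac{j+2}4\kappa_n ,
\]
and by \eqref{eq:limitsY} we may take $\theta_n=\frac{j+2}4\kappa_n\to0$ in \eqref{eq:final}. Hence $\limsup_n|z_n|_j\le1$.

\emph{Case $\|y\|\ge\frac12$.} Now $Y$ pays, and every $|\cdot|_j$ with $j\ge0$ honors the payment. Choose $p$ with $\bigl\|a_p-y/\|y\|\bigr\|\le\tau$, and for $n$ in the infinite set $\iota^{-1}(p)$ let $u_n^\pm=-e_{n,*}\pm e_{n,0}$. Since $\|y\|\ge\frac14$,
\[
\bigl\|y-\tfrac14a_p\bigr\|\le\Bigl(1-\frac1{4\|y\|}\Bigr)\|y\|+\frac\tau4=\|y\|-\frac14+\frac\tau4 ,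
\]
and therefore
\[
g_n(z_n)=\bigl\|y-\tfrac14a_p+\tfrac14x(n,*)a_p\bigr\|\le\|y\|-\tfrac14+\tfrac\tau4+\tfrac14\kappa_n .
\]
Fix $j\ge0$ and let $n>j$ be so large that $\kappa_n\le1-\tau$. Then $g_n(z_n)\le\|y\|\le s_{*,m}(z)$, so $s_{*,m}(z_n)\le s_{*,m}(z)$. The seminorms $s_{i',m}$ and $t_{j,m}$ do not involve positions $0$ and $*$ of block $n$ and are unchanged. Finally $h_{j,n}(x_n)\le\sum_{i'\le j}|x(i')|+\frac j4\kappa_n+\frac14(1+\kappa_n)$, so
\[
g_n(z_n)+h_{j,n}(x_n)\le\|y\|+\sum_{i'\le j}|x(i')|+\tfrac\tau4+\tfrac{j+2}4\kappa_n .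
\]
By \eqref{eq:limitsY} we may take $\theta_n=\frac\tau4+\frac{j+2}4\kappa_n$ in \eqref{eq:final}, and since $\varepsilon_j\le1$ we obtain $\limsup_n|z_n|_j\le1+\frac\tau4$.

This proves \eqref{eq:goal} in both cases. By Lemma~\ref{lem:criterion}(b), $(Y\oplus c_0,|\cdot|)$ has the D2P, and the proof of Theorem~\ref{thm:separable} is complete.

\begin{remark}
The proof of Theorem~\ref{thm:sd2p} used the same block $B_n$ for finitely many points at once. In the second case above, points with different $Y$-directions are served by the disjoint index sets $\iota^{-1}(p)$, so that argument does not carry over as it stands to the norm of this section.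
\end{remark}

\begin{thebibliography}{1}

\bibitem{AHNTT}
Trond A. Abrahamsen, Peter H\'ajek, Olav Nygaard, Jarno Talponen, and Stanimir Troyanski,
\emph{Diameter 2 properties and convexity},
arXiv:1506.05237 (2015).

\end{thebibliography}
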